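\title{A scattered poset with no infinite antichain and no strongly maximal chain}

\begin{abstract}
A chain $C$ in a poset is strongly maximal if $|D\setminus C|\le|C\setminus D|$ for every chain $D$. Every countable poset with no infinite antichain has a strongly maximal chain, and it was conjectured that the same holds for every scattered poset with no infinite antichain. We disprove the conjecture by an explicit poset of cardinality $\aleph_\omega$. It belongs to a family indexed by sequences of infinite cardinals; when all these cardinals have uncountable cofinality, we determine exactly which members have a strongly maximal chain. We also show that strongly maximal chains pass to lexicographic sums over a countable poset with no infinite antichain if only finitely many infinite cardinals occur as their sizes, and that this finiteness hypothesis cannot be dropped.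
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P$ be a partially ordered set (poset). A subset of $P$ is a \emph{chain} if its elements are pairwise comparable and an \emph{antichain} if they are pairwise incomparable; we write $x\parallel y$ when $x$ and $y$ are incomparable. We call $P$ an \emph{FAC poset} (for \emph{finite antichain condition}) if it has no infinite antichain, and \emph{scattered} if it contains no chain order-isomorphic to $(\mathbb{Q},<)$. A chain $C$ of $P$ is \emph{strongly maximal} if
\[
|D\setminus C|\le|C\setminus D|\qquad\text{for every chain $D$ of $P$.}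
\]
The left side is what we gain when we trade $C$ for $D$, and the right side is what we lose. In a finite poset, adding $|C\cap D|$ to both sides turns the inequality into $|D|\le|C|$, so the strongly maximal chains are the longest chains. In general the notion refines both naive ways of saying that a chain is as large as possible.

\begin{lemma}\label{lem:basic}
A strongly maximal chain $C$ of $P$ is maximal under inclusion, and $|D|\le|C|$ for every chain $D$ of $P$.
\end{lemma}

\begin{proof}
If $D\supsetneq C$ is a chain, then $|D\setminus C|\ge1>0=|C\setminus D|$. For any chain $D$ we have $|D|=|D\cap C|+|D\setminus C|\le|D\cap C|+|C\setminus D|=|C|$.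
\end{proof}

The two properties together are weaker than strong maximality. Put three elements $a,b,c$ with $b<c$, $a\parallel b$, $a\parallel c$ above a copy of $\omega$. The chain $\omega\cup\{a\}$ is maximal and has the largest possible cardinality, but trading it for $\omega\cup\{b,c\}$ gains two elements and loses one.

Some hypothesis is needed for a strongly maximal chain to exist. The disjoint union of chains of lengths $1,2,3,\dots$, with elements of different chains incomparable, has no chain of largest cardinality and hence no strongly maximal chain. It is countable and scattered, but it has an infinite antichain. For countable posets, forbidding infinite antichains is enough; this is a known theorem, which we use without proof.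

\begin{theorem}[known]\label{thm:countable}
Every countable FAC poset has a strongly maximal chain.
\end{theorem}

We are concerned with the following conjecture from \cite{Hollom}, in which countability is replaced by scatteredness.

\begin{quote}
\textbf{Conjecture.} Every scattered FAC poset has a strongly maximal chain.
\end{quote}

The simplest uncountable examples support it. Every chain is a strongly maximal chain of itself. Stacking does no harm: if posets $P_q$ with strongly maximal chains $C_q$ are placed one above another along a linear order, then $\bigcup_qC_q$ is strongly maximal, because the inequalities $|(D\cap P_q)\setminus C_q|\le|C_q\setminus D|$ can be summed over $q$. Neither does the product of an infinite cardinal $\kappa$ with $\omega$, ordered coordinatewise: a chain that contains a point $(i,j)$ with $j>0$ misses the $\kappa$ points $(i',0)$ with $i'>i$, so $\kappa\times\{0\}$ is strongly maximal. Our counterexample is a stack of such products, each with its order reversed, in which neighboring layers are only partly comparable.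

\begin{definition}\label{def:P}
Let $\vec\kappa=(\kappa_k)_{k\in\omega}$ be a sequence of infinite cardinals. Let $P(\vec\kappa)$ be the set of triples $(k,i,j)$ with $k,j\in\omega$, $j\ge k$ and $i<\kappa_k$, and let $(k,i,j)<(k',i',j')$ if and only if one of the following holds:
\begin{itemize}
\item[(O1)] $k'\ge k+2$;
\item[(O2)] $k'=k+1$ and $j\ge j'$;
\item[(O3)] $k'=k$, $i\ge i'$, $j\ge j'$ and $(i,j)\ne(i',j')$.
\end{itemize}
\end{definition}

We show in Lemma~\ref{lem:FAC} that $P(\vec\kappa)$ is always a scattered FAC poset.

\begin{theorem}\label{thm:main}
Let $\kappa_0<\kappa_1<\cdots$ be cardinals of uncountable cofinality, for example $\kappa_k=\aleph_{k+1}$. Then the scattered FAC poset $P(\vec\kappa)$ has no strongly maximal chain. In particular, the conjecture has a counterexample of cardinality $\aleph_\omega$. Moreover, if $\kappa_0>\mu$ for a cardinal $\mu$, then for every chain $C$ there is a chain $D$ with $|D\setminus C|>|C\setminus D|+\mu$.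
\end{theorem}

Given $\mu\le\aleph_\alpha$, the sequence $\kappa_k=\aleph_{\alpha+k+1}$ satisfies all the hypotheses, so the conjecture stays false even if an error of any prescribed cardinality is allowed. The growth of the $\kappa_k$ is exactly what makes the example work.

\begin{theorem}\label{thm:class}
Let all $\kappa_k$ have uncountable cofinality. Then $P(\vec\kappa)$ has a strongly maximal chain if and only if $\kappa_k\ge\kappa_{k+1}$ for infinitely many $k$. Consequently, the least cardinality of a counterexample in this family is exactly $\aleph_\omega$.
\end{theorem}

Infinitely many distinct infinite cardinals are also needed in a second natural class. For a poset $I$ and posets $(P_q)_{q\in I}$, the \emph{lexicographic sum} of the $P_q$ over $I$ is the set $\bigcup_{q}\{q\}\times P_q$, with $(q,a)<(q',a')$ if and only if $q<q'$, or $q=q'$ and $a<a'$. We identify $P_q$ with $\{q\}\times P_q$. For $q\ne q'$, an element of $P_q$ and an element of $P_{q'}$ are comparable exactly when $q$ and $q'$ are.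

\begin{theorem}\label{thm:sum}
Let $I$ be a countable FAC poset, and for each $q\in I$ let $P_q\ne\emptyset$ be a poset with a strongly maximal chain $C_q$. Suppose that only finitely many infinite cardinals occur among the $|C_q|$. Then the lexicographic sum of the $P_q$ over $I$ has a strongly maximal chain.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $I=P(\vec\kappa)$ with all $\kappa_k=\omega$, and for $(k,i,j)\in I$ let $A_{(k,i,j)}$ be a well-ordered chain of cardinality $\lambda_{k,i}=\aleph_{\omega\cdot k+i+1}$. Then the lexicographic sum of the $A_q$ over the countable poset $I$ is a scattered FAC poset with no strongly maximal chain.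
\end{theorem}

Thus the finiteness hypothesis of Theorem~\ref{thm:sum} cannot be dropped, even for sums of well-ordered chains over a countable scattered FAC poset.

\section{Cardinals, ordinals and exchanges}\label{sec:tools}

We work in ZFC. Cardinals are initial ordinals, so $i<\kappa$ ranges over a well-ordered set of cardinality $\kappa$. We use the following standard facts.
\begin{itemize}
\item[(F1)] If $\kappa$ is infinite and $\lambda\le\kappa$, then $\kappa+\lambda=\kappa$, and $\kappa\cdot\lambda=\kappa$ if $\lambda\ge1$. Hence removing fewer than $\kappa$ elements from a set of size $\kappa$ leaves $\kappa$ elements; in particular, for $i<\kappa$ there are $\kappa$ ordinals $i'$ with $i<i'<\kappa$. A sum of countably many cardinals, each at most $\kappa$, is at most $\aleph_0\cdot\kappa=\kappa$.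
\item[(F2)] The cardinality of a disjoint union is the sum of the cardinalities, and $\sum_ka_k\le\sum_kb_k$ if $a_k\le b_k$ for all $k$.
\item[(F3)] An infinite cardinal $\kappa$ has \emph{uncountable cofinality} if $\sup_ni_n<\kappa$ for every sequence $(i_n)_{n\in\omega}$ of ordinals below $\kappa$. Such a $\kappa$ is uncountable. Every successor cardinal $\aleph_{\alpha+1}$ has uncountable cofinality.
\item[(F4)] There is no infinite strictly decreasing sequence of ordinals. Every infinite sequence of ordinals has an infinite nondecreasing subsequence: take a term of least value, then a term of least value among the later ones, and so on.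
\item[(F5)] Call a subset $F$ of a chain $E$ \emph{convex} if $x<y<z$ in $E$ and $x,z\in F$ imply $y\in F$. If $E$ is isomorphic to $\mathbb{Q}$, a convex subset with at least two elements contains an interval of $E$, hence both an infinite strictly increasing and an infinite strictly decreasing sequence.
\item[(F6)] Every poset has a maximal chain (Zorn's lemma).
\end{itemize}

To show that a chain $C$ is not strongly maximal, we insert a new chain into $C$ and delete whatever conflicts with it.

\begin{lemma}[exchange]\label{lem:exchange}
Let $C$ and $B$ be chains of a poset, and let $N$ be the set of elements of $C$ that are incomparable to at least one element of $B$. Then $D=(C\setminus N)\cup B$ is a chain, $D\setminus C=B\setminus C$ and $C\setminus D=N$.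
\end{lemma}

\begin{proof}
Every element of $C\setminus N$ is comparable to every element of $B$, so $D$ is a chain, and $D\setminus C=B\setminus C$. Since $B$ is a chain, $N\cap B=\emptyset$, so $C\setminus D=N\setminus B=N$.
\end{proof}

\section{Blocks, columns and gaps}\label{sec:P}

Fix $\vec\kappa$ and let $P=P(\vec\kappa)$. The \emph{block} $H_k$ is the set of elements of $P$ with first coordinate $k$. For $j\ge k$, the \emph{column} $H_{k,j}=\{(k,i,j):i<\kappa_k\}$ is a chain of size $\kappa_k$, and we call the third coordinate of an element its \emph{column index}. The block $H_k$ is the reverse of the product of the well-orders $\kappa_k$ and $\{k,k+1,\dots\}$, so $|H_k|=\kappa_k$ and $|P|=\sum_k\kappa_k=\sup_k\kappa_k$. Strong maximality depends only on which pairs are comparable, and Definition~\ref{def:P} gives three rules.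
\begin{itemize}
\item[(C1)] Elements of $H_k$ and $H_{k'}$ are comparable if $|k-k'|\ge2$.
\item[(C2)] $(k,i,j)$ and $(k+1,i',j')$ are comparable if and only if $j\ge j'$.
\item[(C3)] $(k,i,j)\parallel(k,i',j')$ if and only if $i<i'$ and $j>j'$, or $i>i'$ and $j<j'$.
\end{itemize}

\begin{lemma}\label{lem:FAC}
$P(\vec\kappa)$ is a scattered FAC poset.
\end{lemma}

\begin{proof}
\emph{Partial order.} None of (O1)--(O3) holds for two equal triples. Let $(k,i,j)<(k',i',j')<(k'',i'',j'')$, so that $k\le k'\le k''$. If $k''\ge k+2$, then (O1) applies to the outer pair. If $k''=k+1$, then one of the two relations is of type (O2) and the other of type (O3); both give an inequality between column indices, so $j\ge j'\ge j''$ and (O2) applies. If $k''=k$, both relations are of type (O3), so $i\ge i'\ge i''$ and $j\ge j'\ge j''$; here $(i,j)=(i'',j'')$ would force $(i,j)=(i',j')$, so (O3) applies.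

\emph{FAC.} By (C1), a nonempty antichain lies in $H_k\cup H_{k+1}$, where $H_k$ is the lowest block that it meets. So an infinite antichain would have infinitely many elements in one block. Applying (F4) to their second coordinates and then to the third coordinates of the resulting subsequence, we find two of them with $i\le i'$ and $j\le j'$, and these are comparable by (C3).

\emph{Scattered.} A block contains no infinite strictly increasing sequence: along it both $i$ and $j$ would be nonincreasing, and one of them would decrease strictly infinitely often, contrary to (F4). Suppose that $E\subseteq P$ is a chain isomorphic to $\mathbb{Q}$, take $x<y$ in $E$, and let $F=\{z\in E:x\le z\le y\}$. The first coordinate is nondecreasing along $E$, so $F$ is the union of finitely many sets $F\cap H_k$, each convex in $E$. Since $F$ is infinite, one of them has two elements, and by (F5) it contains an infinite strictly increasing sequence, a contradiction. This last step is the reason why the order inside a block is the reverse of a well-founded one, or at least scattered.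
\end{proof}

The constraint $j\ge k$ pushes the column index up as $k$ grows, while (C2) forbids it to increase from one block to the next. A chain can obey both only by skipping blocks.

\begin{lemma}[gaps]\label{lem:gap}
For every chain $C$ of $P(\vec\kappa)$ and every $m\in\omega$ there is $k\ge m$ with $C\cap H_k=\emptyset$.
\end{lemma}

\begin{proof}
Otherwise choose $(k,i_k,j_k)\in C$ for each $k\ge m$. By (C2), $j_k\ge j_{k+1}$ for all $k\ge m$, so $j_m\ge j_k\ge k$ for all $k\ge m$, which is absurd.
\end{proof}

We call $k$ a \emph{gap} of $C$ if $C\cap H_k=\emptyset$. The mechanism of Theorem~\ref{thm:main} is already visible for chains that are unions of whole columns.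

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \y in {0,...,4}{
  \node[left] at (-0.6,\y) {$H_{\y}$};
  \foreach \x in {\y,...,5}{\draw (\x,\y) circle (3pt);}
  \node at (6,\y) {$\cdots$};}
\foreach \x in {0,...,5}{\node at (\x,-0.7) {$\x$};}
\node[left] at (-0.6,-0.7) {$j$};
\foreach \y in {0,2,4}{\fill (\y,\y) circle (3pt);}
\draw (1.75,0.75) rectangle (2.25,1.25);
\draw (1.75,-0.25) rectangle (2.25,0.25);
\end{tikzpicture}
\caption{The columns of $P(\vec\kappa)$. The dot in row $k$ and position $j\ge k$ stands for the column $H_{k,j}$, a chain of size $\kappa_k$. A chain that passes from one row to the next row up cannot move to the right, so it hits the diagonal boundary and must skip a row. Black dots: the chain $H_{0,0}\cup H_{2,2}\cup H_{4,4}\cup\cdots$. Boxed dots: the columns $H_{1,2}$ and $H_{0,2}$, which replace $H_{0,0}$ when $\kappa_0<\kappa_1$.}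
\label{fig:columns}
\end{figure}

\begin{example}\label{ex:move}
Let $\kappa_0<\kappa_1<\cdots$ and $C=H_{0,0}\cup H_{2,2}\cup H_{4,4}\cup\cdots$, which is a chain by (C1); see Figure~\ref{fig:columns}. Fill the gap $1$ with $B=H_{1,2}$. By (C2), $B$ lies below $H_{2,2}$ and is incomparable to all of $H_{0,0}$, so the exchange gains $\kappa_1$ elements and loses $\kappa_0$. The gap has moved down to block $0$, where $H_{0,2}$ fills it at no cost. We now have $H_{0,2}\cup H_{1,2}\cup H_{2,2}\cup H_{4,4}\cup\cdots$. The next gap is $3$: insert $H_{3,4}$ and lose $H_{2,2}$, insert $H_{2,4}$ and lose $H_{1,2}$, insert $H_{1,4}$ and lose $H_{0,2}$, insert $H_{0,4}$ and lose nothing. Every step is a strict improvement and there is always a further gap. Nor can we pass to a limit: after the gap $2r-1$ has been pushed out, the blocks $0,\dots,2r$ all use column index $2r$, so no element stays in the chain forever.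
\end{example}

To fill a gap $k$ at the expense of block $k-1$ alone, we need a column of $H_k$ below all of $C\cap H_{k+1}$. By (C2) it exists only if the column indices in $C\cap H_{k+1}$ are bounded. A chain can therefore protect its gap by running through infinitely many columns of $H_{k+1}$, and in a cruder construction this defense succeeds.

\begin{remark}\label{rem:crude}
Let $\kappa_0<\kappa_1<\cdots$ and replace (O3) by an order in which each block is a chain. Suppose this is again a partial order with rules (C1) and (C2), as it is when $(k,i,j)<(k,i',j')$ means that $j>j'$, or $j=j'$ and $i>i'$. Then $C=H_1\cup H_3\cup H_5\cup\cdots$ is strongly maximal: a chain $D$ that contains some $(k,i,j)$ with $k$ even gains at most $\kappa_k$ elements in $H_k$ and misses every column $H_{k+1,j'}$ with $j'>j$, hence $\kappa_{k+1}$ elements of $C$.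
\end{remark}

The product order (O3) is there to make the defense expensive.

\begin{lemma}[unbounded chains are small]\label{lem:thin}
Let $\kappa_k$ have uncountable cofinality, and let $S\subseteq H_k$ be a chain whose set of column indices is unbounded in $\omega$. Then $|S|<\kappa_k$.
\end{lemma}

\begin{proof}
For each $n$ choose $(k,i_n,j_n)\in S$ with $j_n\ge n$, and let $i^*=\sup_ni_n$; then $i^*<\kappa_k$ by (F3). Given $(k,i,j)\in S$, take $n>j$. Then $j<j_n$, so comparability and (C3) give $i\le i_n\le i^*$. Hence $|S|\le|i^*+1|\cdot\aleph_0$, and this is less than $\kappa_k$ because $\kappa_k$ is uncountable.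
\end{proof}

The cofinality hypothesis is used only through this lemma, and the lemma fails without it: if $0=\alpha_0<\alpha_1<\cdots$ has supremum $\kappa_k$, then the staircase $\{(k,i,k+n):\alpha_n\le i<\alpha_{n+1},\ n\in\omega\}$ is a chain of size $\kappa_k$ that meets every column of $H_k$.

\section{Improving a chain at a gap}\label{sec:main}

\begin{proposition}\label{prop:improve}
Let $C$ be a chain of $P(\vec\kappa)$ and $k$ a gap of $C$. Suppose that $\kappa_{k+1}$ has uncountable cofinality, and that $k=0$ or $\kappa_{k-1}<\kappa_k$. Then there is a chain $D$ with $|C\setminus D|<|D\setminus C|$ and $|D\setminus C|\in\{\kappa_k,\kappa_{k+1}\}$.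
\end{proposition}

\begin{proof}
Put $S_l=C\cap H_l$ and $S_{-1}=\emptyset$. In each case we apply Lemma~\ref{lem:exchange} to a column $B$ and locate the set $N$ of elements of $C$ that conflict with $B$.

\emph{Case 1: the column indices in $S_{k+1}$ are bounded} (this includes $S_{k+1}=\emptyset$). We fill the gap as in Example~\ref{ex:move}. Take $j_1\ge k$ that is at least every column index in $S_{k+1}$, and let $B=H_{k,j_1}$. By (C1), $N\subseteq S_{k-1}\cup S_k\cup S_{k+1}$. Now $S_k=\emptyset$, and every $(k+1,i',j')\in C$ has $j'\le j_1$ and so lies above all of $B$ by (C2). Hence $N\subseteq S_{k-1}$. The gain is $|B\setminus C|=|B|=\kappa_k$. The loss is $|N|\le\kappa_{k-1}<\kappa_k$ if $k\ge1$, and $|N|=0$ if $k=0$.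

\emph{Case 2: the column indices in $S_{k+1}$ are unbounded.} The gap cannot be filled cheaply, but $|S_{k+1}|<\kappa_{k+1}$ by Lemma~\ref{lem:thin}, so we replace $S_{k+1}$ by a whole column. It has to be compatible with $S_{k+2}$, and a column that $C$ already meets is. Fix $(k+1,i_0,j_0)\in S_{k+1}$ and let $B=H_{k+1,j_0}$. By (C1), $N\subseteq S_k\cup S_{k+1}\cup S_{k+2}$. Again $S_k=\emptyset$; this is what leaves us free to choose the column without regard to the block below. Every $(k+2,i',j')\in C$ is comparable to $(k+1,i_0,j_0)$, so $j_0\ge j'$ by (C2), and then it lies above all of $B$. Hence $N\subseteq S_{k+1}$, and the loss is $|N|<\kappa_{k+1}$. Since $B\cap C\subseteq S_{k+1}$ has fewer than $\kappa_{k+1}$ elements, the gain is $|B\setminus C|=\kappa_{k+1}$ by (F1).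
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The poset is scattered and FAC by Lemma~\ref{lem:FAC}. Let $C$ be a chain. It has a gap $k$ by Lemma~\ref{lem:gap}, and Proposition~\ref{prop:improve} gives a chain $D$ with $|D\setminus C|>|C\setminus D|$ and $|D\setminus C|\ge\kappa_0$. So $C$ is not strongly maximal. If $\kappa_0>\mu$, the infinite cardinal $|D\setminus C|$ exceeds both $|C\setminus D|$ and $\mu$, hence also their sum. For $\kappa_k=\aleph_{k+1}$ we have $|P(\vec\kappa)|=\sup_k\aleph_{k+1}=\aleph_\omega$.
\end{proof}

\section{Placing the gaps at descents}\label{sec:class}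

Every chain has infinitely many gaps, and a gap at $k+1$ is vulnerable when block $k$ is lighter than block $k+1$. If $\kappa_k\ge\kappa_{k+1}$ for infinitely many $k$, we can put all gaps at places where filling them does not pay. When all $\kappa_k$ are equal, the chain of black dots in Figure~\ref{fig:columns} is an instance of the construction below, with $k_r=2r$.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Only if.} Suppose that $\kappa_k<\kappa_{k+1}$ for all $k\ge m$, and let $C$ be a chain. By Lemma~\ref{lem:gap} it has a gap $k\ge m+1$. Then $\kappa_{k-1}<\kappa_k$, and Proposition~\ref{prop:improve} shows that $C$ is not strongly maximal.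

\emph{If.} This direction works for arbitrary infinite cardinals $\kappa_k$. Choose $k_0<k_1<\cdots$ with $\kappa_{k_r}\ge\kappa_{k_r+1}$ and $k_{r+1}\ge k_r+2$ for all $r$, and let $G=\{k_r+1:r\in\omega\}$ be the set of intended gaps. The spacing guarantees that no $k_r$ lies in $G$. In block $k_r$ we want a column that conflicts entirely with every element of the gap above it; since elements of $H_{k_r+1}$ have column index at least $k_r+1$, the column $H_{k_r,k_r}$ does this. In the blocks below $k_r$, down to the previous gap, we keep the same column index. Formally, for $k\notin G$ let
\[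
\rho(k)=\min\{k_r:k_r\ge k\},\qquad S_k=H_{k,\rho(k)},
\]
for $k\in G$ let $S_k=\emptyset$, and put $C=\bigcup_kS_k$. Note that
\begin{equation}\label{eq:rho}
\text{if $k\notin G$ is not of the form $k_r$, then $k+1\notin G$ and $\rho(k+1)=\rho(k)$.}
\end{equation}
If $S_k$ and $S_{k+1}$ are both nonempty, then $k+1\notin G$, so $k$ is not of the form $k_r$, and by \eqref{eq:rho} and (C2) the two columns are comparable. With (C1) this shows that $C$ is a chain.

Let $D$ be any chain, and put $D_k=D\cap H_k$, $x_k=|D_k\setminus S_k|$ and $y_k=|S_k\setminus D_k|$, the gain and the loss in block $k$. A gain in one block may have to be paid for by a loss in a neighboring block. A finite loss cannot pay twice, while an infinite loss can, and this dictates the form of the following claim.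

\medskip
\noindent\emph{Claim.} For every $k$ there is $f(k)\in\{k-1,k,k+1\}\cap\omega$ such that $x_k\le y_{f(k)}$, and such that $y_{f(k)}$ is infinite if $f(k)\ne k$.

\medskip
The claim finishes the proof. If $y_l$ is finite, then $f^{-1}(l)\subseteq\{l\}$; if $y_l$ is infinite, then $|f^{-1}(l)|\le3$ and $3y_l=y_l$. In both cases $|f^{-1}(l)|\cdot y_l\le y_l$, and so
\[
|D\setminus C|=\sum_kx_k\le\sum_ky_{f(k)}=\sum_l|f^{-1}(l)|\cdot y_l\le\sum_ly_l=|C\setminus D|.
\]

To prove the claim we may assume $x_k>0$, since otherwise $f(k)=k$ works. Always $x_k\le\kappa_k$.

\emph{Case 1: $k=k_r+1\in G$.} An element of $D_k$ has column index at least $k_r+1$, so by (C2) it is incomparable to every element of $S_{k_r}=H_{k_r,k_r}$. Thus $D$ misses $S_{k-1}$, and $y_{k-1}=\kappa_{k_r}\ge\kappa_k\ge x_k$. Take $f(k)=k-1$. This is the only use of the descent.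

\emph{Case 2: $k\notin G$ and some $(k,i,j)\in D_k$ has $j>n$, where $n=\rho(k)$.} By (C3), this element is incomparable to $(k,i',n)\in S_k$ for all $i'>i$. Hence $y_k=\kappa_k\ge x_k$ by (F1). Take $f(k)=k$.

\emph{Case 3: $k\notin G$ and all column indices in $D_k$ are at most $n=\rho(k)$.} Every element of the nonempty set $E=D_k\setminus S_k$ has column index in $\{k,\dots,n-1\}$. In particular $n>k$, so $k$ is not of the form $k_r$, and $S_{k+1}=H_{k+1,n}$ by \eqref{eq:rho}. An element of $E$ has column index less than $n$, so by (C2) it is incomparable to all of $S_{k+1}$, and $y_{k+1}=\kappa_{k+1}$ is infinite. If $E$ is finite, take $f(k)=k+1$. If $E$ is infinite, this choice may fail, since $\kappa_{k+1}$ can be smaller than $\kappa_k$; we find the loss in block $k$ itself. Let $U$ be the set of second coordinates of elements of $E$. Then $|U|\le|E|\le|U|\cdot(n-k)$, so $U$ is infinite and $|U|=|E|$. If $(k,i,j)\in E$ and $i'<i$, then $(k,i',n)\parallel(k,i,j)$ by (C3), because $n>j$. So $(k,i',n)\in S_k\setminus D_k$ whenever $i'$ is below some member of $U$, and this holds for every $i'\in U$ except the maximum of $U$, if there is one. Hence $y_k\ge|U|=|E|=x_k$. Take $f(k)=k$.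 The claim is proved.

\emph{Least cardinality.} If $P(\vec\kappa)$ has no strongly maximal chain, then $\kappa_m<\kappa_{m+1}<\cdots$ for some $m$, so $\kappa_{m+n}\ge\aleph_n$ for all $n$ and $|P(\vec\kappa)|=\sup_k\kappa_k\ge\aleph_\omega$. The value $\aleph_\omega$ is attained by Theorem~\ref{thm:main}.
\end{proof}

\section{Lexicographic sums with finitely many infinite weights}\label{sec:sum}

\begin{proof}[Proof of Theorem~\ref{thm:sum}]
Let $P$ be the sum, and give $q\in I$ the \emph{weight} $w(q)=|C_q|$. By Lemma~\ref{lem:basic}, every chain of $P_q$ has at most $w(q)$ elements, and $w(q)\ge1$ because $P_q\ne\emptyset$. For $X\subseteq I$ write $w(X)=\sum_{q\in X}w(q)$.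

\emph{Reduction to a weighted problem on $I$.} Suppose that $S$ is a chain of $I$ with
\begin{equation}\label{eq:weighted}
w(T\setminus S)\le w(S\setminus T)\qquad\text{for every chain $T$ of $I$.}
\end{equation}
Then the chain $C=\bigcup_{q\in S}C_q$ of $P$ is strongly maximal. Indeed, let $D$ be a chain of $P$, let $D_q=D\cap P_q$, a chain of $P_q$, and let $T=\{q:D_q\ne\emptyset\}$, a chain of $I$. Then
\begin{align*}
|D\setminus C|&=\sum_{q\in T\cap S}|D_q\setminus C_q|+\sum_{q\in T\setminus S}|D_q|,\\
|C\setminus D|&=\sum_{q\in T\cap S}|C_q\setminus D_q|+w(S\setminus T).
\end{align*}
The first sums are compared term by term, using strong maximality of $C_q$ in $P_q$, and $\sum_{q\in T\setminus S}|D_q|\le w(T\setminus S)\le w(S\setminus T)$.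

\emph{Construction of $S$.} Since $I$ is countable, by (F1) a single element of infinite weight $\lambda$ in $S\setminus T$ pays for any set of elements of weight at most $\lambda$. This suggests choosing $S$ greedily, heaviest elements first, which is possible because the infinite weights can be listed as $\lambda_1>\dots>\lambda_m$ with $m\ge0$. For $a=1,\dots,m$ in turn, let $S_a$ be a maximal chain of
\[
R_a=\{q\in I:\ w(q)=\lambda_a\text{ and $q$ is comparable to all of }S_1\cup\dots\cup S_{a-1}\}.
\]
Greed does not work for finite weights, since one finite weight cannot pay for infinitely many; here we turn weights into cardinalities and use Theorem~\ref{thm:countable}. Let $I_{\mathrm{fin}}$ be the set of $q$ of finite weight that are comparable to all of $S_1\cup\dots\cup S_m$, and let $I^*$ be the lexicographic sum over $I_{\mathrm{fin}}$ of chains $L_q$ with $|L_q|=w(q)$. Then $I^*$ is countable, and it is FAC because an antichain of $I^*$ meets each $L_q$ at most once and so projects injectively onto an antichain of $I$. This is the only use of the FAC hypothesis. Let $C^*$ be a strongly maximal chain of $I^*$ and let $S_{\mathrm{fin}}$ be the chain of those $q\in I_{\mathrm{fin}}$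 for which $C^*$ meets $L_q$. The set $\bigcup_{q\in S_{\mathrm{fin}}}L_q$ is a chain containing $C^*$, so it equals $C^*$ by Lemma~\ref{lem:basic}. Put $S=S_1\cup\dots\cup S_m\cup S_{\mathrm{fin}}$. Each piece is a chain whose elements are comparable to all earlier pieces, so $S$ is a chain, and $S\cap I_{\mathrm{fin}}=S_{\mathrm{fin}}$.

\emph{Verification of \eqref{eq:weighted}.} Let $T$ be a chain of $I$. If $q\in T$, $s\in S$ and $s\parallel q$, then $s\in S\setminus T$.

\emph{Case 1: some element of $T\setminus S$ has infinite weight.} Among such elements take $q$ of largest weight $\lambda_a$. If $q\notin R_a$, then $q$ is incomparable to some element of $S_1\cup\dots\cup S_{a-1}$. If $q\in R_a$, then $S_a\cup\{q\}$ is not a chain, by maximality of $S_a$ and $q\notin S_a$, so $q$ is incomparable to some element of $S_a$. Either way there is $s\in S\setminus T$ with $w(s)\ge\lambda_a$, and $w(T\setminus S)\le\aleph_0\cdot\lambda_a=\lambda_a\le w(s)\le w(S\setminus T)$.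

\emph{Case 2: all weights on $T\setminus S$ are finite, and some $q\in T\setminus S$ is incomparable to some $s\in S_1\cup\dots\cup S_m$.} Then $s\in S\setminus T$ has infinite weight, and $w(T\setminus S)\le\aleph_0\le w(s)\le w(S\setminus T)$.

\emph{Case 3: neither holds.} Then $T\setminus S\subseteq I_{\mathrm{fin}}$, and with $S\cap I_{\mathrm{fin}}=S_{\mathrm{fin}}$ this gives $T\setminus S=(T\cap I_{\mathrm{fin}})\setminus S_{\mathrm{fin}}$. The set $D^*=\bigcup_{q\in T\cap I_{\mathrm{fin}}}L_q$ is a chain of $I^*$, and strong maximality of $C^*$ yields
\[
w(T\setminus S)=|D^*\setminus C^*|\le|C^*\setminus D^*|=w(S_{\mathrm{fin}}\setminus T)\le w(S\setminus T).\qedhere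
\]
\end{proof}

\begin{corollary}\label{cor:small}
A lexicographic sum of chains over a countable FAC poset that has cardinality less than $\aleph_\omega$ has a strongly maximal chain.
\end{corollary}

\begin{proof}
Discard the empty summands. Each remaining chain is its own strongly maximal chain, and if the sum has cardinality at most $\aleph_n$, the infinite sizes that occur lie among $\aleph_0,\dots,\aleph_n$. Theorem~\ref{thm:sum} applies.
\end{proof}

\section{A sum of well-orders with no strongly maximal chain}\label{sec:sharp}

The sum in Theorem~\ref{thm:sharp} satisfies every hypothesis of Theorem~\ref{thm:sum} except finiteness. We argue again at a gap $k$, now in the index poset $I$. Lemma~\ref{lem:thin} is not available, since $\omega$ has countable cofinality, and the weights must take over its role. They have two properties: $\lambda_{k,i}$ increases strictly with $i$, which will keep a strongly maximal chain from running through infinitely many columns of $H_{k+1}$; and $\lambda_{k-1,i}<\aleph_{\omega\cdot k}<\lambda_{k,0}$ for all $i\in\omega$ and $k\ge1$, which makes every point of $H_k$ heavier than every point of $H_{k-1}$.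

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $P$ be the sum; blocks and columns refer to $I$, which is scattered and FAC by Lemma~\ref{lem:FAC}. An antichain of $P$ meets each chain $A_q$ at most once, so it projects injectively onto an antichain of $I$; thus $P$ is FAC. Let $E\subseteq P$ be a chain isomorphic to $\mathbb{Q}$. An element of $P$ that lies between two elements of $A_q$ belongs to $A_q$, so $E\cap A_q$ is convex in $E$. It has no infinite strictly decreasing sequence, so by (F5) it has at most one point. Then the projection maps $E$ isomorphically onto a chain of $I$, which is impossible. So $P$ is scattered.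

Suppose that $C$ is a strongly maximal chain of $P$, and let $S$ be the chain of those $q\in I$ for which $C$ meets $A_q$. The chain $\bigcup_{q\in S}A_q$ contains $C$, so it equals $C$ by Lemma~\ref{lem:basic}.

\emph{Step 1: a local condition.} We claim that
\begin{equation}\label{eq:star}
\text{every $q\in I\setminus S$ is incomparable to some $s\in S$ with $|A_s|\ge|A_q|$.}
\end{equation}
Let $N_q=\{s\in S:s\parallel q\}$. Lemma~\ref{lem:exchange} with $B=A_q$ gives a chain that gains $A_q$ and loses $\bigcup_{s\in N_q}A_s$, so $|A_q|\le\sum_{s\in N_q}|A_s|$. Write $|A_q|=\aleph_{\alpha+1}$. If $|A_s|\le\aleph_\alpha$ for all $s$ in the countable set $N_q$, the sum is at most $\aleph_\alpha$ by (F1), a contradiction. This is where we use that the weights are successor cardinals.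

By Lemma~\ref{lem:gap}, fix $k$ with $S\cap H_k=\emptyset$.

\emph{Step 2: the column indices in $S\cap H_{k+1}$ are bounded.} Suppose that $p=(k+1,i_0,j_0)\in S$. We first show that $q=(k+1,i,j_0)$ lies in $S$ for every $i\ge i_0$. By \eqref{eq:star} it suffices to show that every $s\in S$ with $s\parallel q$ has $|A_s|<|A_q|$. By (C1) and $S\cap H_k=\emptyset$, such an $s$ lies in $H_{k+1}\cup H_{k+2}$. If $s=(k+2,i',j')$, then comparability with $p$ gives $j_0\ge j'$, so $s>q$ by (O2), which is excluded. So $s=(k+1,i',j')$, and by (C3) either $i'>i$ and $j'<j_0$, or $i'<i$ and $j'>j_0$. In the first case $i'>i_0$ and $j'<j_0$, so $s\parallel p$ by (C3), although both lie in the chain $S$. So the second case holds, and $|A_s|=\lambda_{k+1,i'}<\lambda_{k+1,i}=|A_q|$.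

Now if some $(k+1,i',j')\in S$ had $j'>j_0$, it would be incomparable by (C3) to $(k+1,i,j_0)\in S$ for any $i>\max(i_0,i')$. Hence all column indices in $S\cap H_{k+1}$ are at most $j_0$. If $S\cap H_{k+1}=\emptyset$, there is nothing to prove.

\emph{Step 3: filling the gap.} Take $j_1\ge k$ that is at least every column index in $S\cap H_{k+1}$, and let $q=(k,0,j_1)$. Then $q\notin S$, and $q$ lies below all of $S\cap H_{k+1}$ by (O2). Since also $S\cap H_k=\emptyset$, (C1) shows that every $s\in S$ with $s\parallel q$ lies in $H_{k-1}$. If $k=0$ there is no such $s$; if $k\ge1$ every such $s$ has $|A_s|<\aleph_{\omega\cdot k}<\lambda_{k,0}=|A_q|$. Both contradict \eqref{eq:star}.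
\end{proof}

\section{The least cardinality of a counterexample}\label{sec:least}

Let $\nu$ be the least cardinality of a scattered FAC poset with no strongly maximal chain. Theorems~\ref{thm:countable} and~\ref{thm:main} give
\[
\aleph_1\le\nu\le\aleph_\omega,
\]
and we do not determine $\nu$. A counterexample of cardinality below $\aleph_\omega$ can be neither a poset $P(\vec\kappa)$ with all cofinalities uncountable (Theorem~\ref{thm:class}) nor a lexicographic sum of chains over a countable FAC poset (Corollary~\ref{cor:small}).

\begin{thebibliography}{1}
\bibitem{Hollom} Lawrence Hollom, \emph{The Aharoni--Korman conjecture is false}, arXiv:2411.16844 (2024).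
\end{thebibliography}
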